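\title{The degree of stretched Kostka quasi-polynomials in arbitrary type}

\begin{abstract}
Let $V_\lambda$ be an irreducible representation of a complex semisimple Lie algebra and $\mu$ a dominant weight of it. The weight multiplicity $\dim V_{N\lambda}(N\mu)$ is a quasi-polynomial in $N$. A formula for its degree in terms of two root subsystems is known in the classical types and was conjectured in general. We prove it for every complex semisimple Lie algebra. The proof uses no classification: $\bigoplus_N V_{N\lambda}(N\mu)$ is a finitely generated graded domain, and we compute its Krull dimension. The same method shows that the multiplicity is nondecreasing in $N$ and that its leading coefficient is constant, classifies the pairs with bounded multiplicities, and gives a concavity property of the leading coefficient as a function of $\mu$.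
\end{abstract}

\section{Weight multiplicities along a ray}\label{sec:intro}

Let $\mathfrak g$ be a complex semisimple Lie algebra with Cartan subalgebra $\mathfrak h$, root system $\Phi\subset\mathfrak h^*$ of rank $r$, positive roots $\Phi_+$, simple roots $\alpha_1,\dots,\alpha_r$ and Weyl group $W$. We identify $\mathfrak h$ with $\mathfrak h^*$ by the invariant form $\langle\,,\rangle$, put $\alpha^\vee=2\alpha/\langle\alpha,\alpha\rangle$, and define the fundamental weights by $\langle\alpha_i^\vee,\omega_j\rangle=\delta_{ij}$. A weight $\nu$ is \emph{integral} if all $\langle\nu,\alpha_i^\vee\rangle$ are integers and \emph{dominant} if they are all nonnegative. Let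
\[
Q=\bigoplus_i\mathbb Z\alpha_i,\qquad Q_+=\bigoplus_i\mathbb Z_{\ge0}\alpha_i,\qquad \mathfrak h^*_{\mathbb Q}=Q\otimes\mathbb Q,\qquad \mathfrak h^*_{\mathbb R}=Q\otimes\mathbb R .
\]
The \emph{coefficients} of an element of $\mathfrak h^*_{\mathbb R}$ are always its coordinates in the basis of simple roots. Since the Cartan matrix is invertible, $\mathfrak h^*_{\mathbb Q}$ contains all integral weights. The root subsystem \emph{spanned by} a set of simple roots is the intersection of $\Phi$ with their linear span.

For $\lambda$ dominant integral, $V_\lambda$ is the irreducible finite-dimensional $\mathfrak g$-module of highest weight $\lambda$, and $V_\lambda(\mu)$ is its weight space of weight $\mu$. We study how a multiplicity grows when both weights are stretched: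
\[
K_{\lambda,\mu}(N)=\dim V_{N\lambda}(N\mu),\qquad N=0,1,2,\dots
\]
For dominant integral $\lambda,\mu$ this is known to be a quasi-polynomial in $N$, and a polynomial in type $A$; it is called the \emph{stretched Kostka quasi-polynomial}. Recall that a quasi-polynomial is a function that agrees, on each residue class modulo some $e\ge1$, with a polynomial; these polynomials are its \emph{constituents}, and its \emph{degree} is the largest of their degrees. The question is to find $\deg K_{\lambda,\mu}$.

For $\mathfrak{sl}_2$ all multiplicities are at most $1$, and for $\mu=\lambda$ the multiplicity is $1$ in every type. Growth begins in rank two: for the five-dimensional representation of $\mathfrak{so}_5$ and $\mu=0$ we compute in Section~\ref{sec:example} that $K_{\lambda,0}(N)=\lfloor N/2\rfloor+1$, with constituents $N/2+1$ and $(N+1)/2$.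

A count suggests the answer. Let
\[
D=\#\{\alpha\in\Phi_+:\langle\lambda,\alpha^\vee\rangle\ne0\}.
\]
By Weyl's dimension formula, $\dim V_{N\lambda}$ is a polynomial in $N$ of degree $D$. The weights of $V_{N\lambda}$ lie in the coset $N\lambda+Q$ and in the dilate $NP_\lambda$ of the weight polytope $P_\lambda=\operatorname{conv}(W\lambda)$, so there are $O(N^r)$ of them. If the dimension is spread comparably over the interior of the polytope, a multiplicity along a ray through an interior point $\mu$ has order $N^{D-r}$. On the boundary the growth is slower, as $\mu=\lambda$ shows. Write $\lambda-\mu=\sum c_i\alpha_i$. To reach the weight $N\mu$ from the highest weight vector one can lower only by those $\alpha_i$ with $c_i\neq0$, so the count should be made in the subsystem $\Phi^{(1)}$ that they span. The roots of $\Phi^{(1)}$ orthogonal to $\lambda$ form a further subsystem $\Phi^{(2)}$, and the guess becomes $\bigl(|\Phi^{(1)}_+|-|\Phi^{(2)}_+|\bigr)-\operatorname{rk}\Phi^{(1)}$. This formula is known when $\mathfrak g$ is of classical type $A$, $B$, $C$ or $D$; the conjecture that it holds for all complex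 semisimple Lie algebras, including those with factors $E_6,E_7,E_8,F_4,G_2$, is posed in \cite{GG}. We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $\mathfrak g$ be any complex semisimple Lie algebra, and let $\lambda=\sum a_i\omega_i$ and $\mu$ be dominant integral weights with $\lambda-\mu=\sum c_i\alpha_i$, $c_i\in\mathbb Z_{\ge0}$. Let $\Phi^{(1)}$ be the root subsystem spanned by $\{\alpha_i:c_i\ne0\}$ and $\Phi^{(2)}$ the one spanned by $\{\alpha_i:c_i\neq0,\ a_i=0\}$, and put
\begin{equation}\label{eq:degree}
d=|\Phi^{(1)}_+|-\operatorname{rk}\Phi^{(1)}-|\Phi^{(2)}_+| .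
\end{equation}
Then $\deg K_{\lambda,\mu}=d$. Moreover $K_{\lambda,\mu}(N)\le K_{\lambda,\mu}(N+1)$ for all $N\ge0$, and
\[
K_{\lambda,\mu}(N)=c\,N^d+O(N^{d-1})
\]
with a constant $c=c(\lambda,\mu)>0$. So every constituent has degree exactly $d$ and leading coefficient $c$.
\end{theorem}

For $d=0$, an estimate of this form always means $K_{\lambda,\mu}(N)=c$ for $N\gg0$. Three complements follow from the theorem and its proof.

\begin{theorem}[All weights]\label{thm:all}
Let $\lambda=\sum a_i\omega_i$ be dominant integral and $\mu$ any integral weight. Let $\mu^+$ be the dominant $W$-conjugate of $\mu$, and write $\lambda-\mu^+=\sum c_i\alpha_i$ with $c_i\in\mathbb Q$. If some $c_i<0$, then $K_{\lambda,\mu}(N)=0$ for all $N\ge1$. Otherwise let $m\ge1$ be minimal with $m(\lambda-\mu)\in Q$. Then $K_{\lambda,\mu}(N)=0$ for $m\nmid N$, and $K_{\lambda,\mu}(N)=cN^d+O(N^{d-1})$ along $N\in m\mathbb Z_{>0}$, where $c>0$ and $d$ is given by \eqref{eq:degree}, with $\Phi^{(1)},\Phi^{(2)}$ defined from the $c_i$ and $a_i$ as in Theorem~\ref{thm:main}.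
\end{theorem}

\begin{theorem}[Bounded growth]\label{thm:bounded}
In the situation of Theorem~\ref{thm:main} the following are equivalent:
\begin{enumerate}
\item[(i)] $d=0$;
\item[(ii)] $K_{\lambda,\mu}$ is bounded;
\item[(iii)] $K_{\lambda,\mu}(N)=1$ for all $N\ge1$;
\item[(iv)] every irreducible component of $\Phi^{(1)}$ is of type $A_n$ for some $n\ge1$, and $(a_i)$ restricted to it is nonzero at exactly one node, which is an end node.
\end{enumerate}
\end{theorem}

\begin{theorem}[Concavity of the leading coefficient]\label{thm:concave}
Let $\lambda$ be dominant integral, and let $P^\circ$ be the set of $\mu\in\mathfrak h^*_{\mathbb Q}$ such that for all $w\in W$ all coefficients of $\lambda-w\mu$ are positive. Assume $P^\circ\neq\emptyset$ and put $d=D-r$. For $\mu\in P^\circ$ let $f(\mu)=\lim N^{-d}\dim V_{N\lambda}(N\mu)$, the limit taken over those $N$ with $N(\lambda-\mu)\in Q$. If $d\ge1$, then $f^{1/d}$ is concave on $P^\circ$ for rational convex combinations. Consequently $f(\mu')\ge f(\mu)$ whenever $\mu\in P^\circ$ and $\mu'\in\mathfrak h^*_{\mathbb Q}$ lies in $\operatorname{conv}(W\mu)$.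
\end{theorem}

The set $P^\circ$ consists of the rational interior points of $P_\lambda$ (Remark~\ref{rem:polytope}). Concavity of this kind is due in spirit to Okounkov; we give a full proof.

The count above controls an average over $O(N^r)$ weights and says nothing about a single ray. To pass from one to the other we use multiplication. The sum $R=\bigoplus_NV_{N\lambda}$ is a commutative domain of dimension $D+1$, graded by level and weight, that is, by a lattice of rank $r+1$. The ratios of two elements of equal degree therefore form a field $F$ of transcendence degree $D-r$. The ray subalgebra $A=\bigoplus_NV_{N\lambda}(N\mu)$ has Hilbert function $K_{\lambda,\mu}$, and when $\mu$ is interior every element of $F$ is already a ratio of two elements of $A$. This gives $\dim A=D-r+1$, and the growth rate follows.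

\section{Standard facts}\label{sec:facts}

Let $e_i,f_i$ be the Chevalley generators of $\mathfrak g$, and let $\rho$ be the half-sum of the positive roots. From representation theory we use the following; $\lambda$ is dominant integral.
\begin{enumerate}
\item[(R1)] If $v$ is a highest weight vector of $V_\lambda$, the vectors $f_{i_1}\cdots f_{i_k}v$ span $V_\lambda$. So all weights lie in $\lambda-Q_+$, and $\lambda$ has multiplicity one. Multiplicities are $W$-invariant.
\item[(R2)] Every $W$-orbit in $\mathfrak h^*_{\mathbb R}$ contains exactly one dominant element. If $\nu$ is integral, then $\nu-w\nu\in Q$ for all $w\in W$; if $\nu$ is also dominant, then $\nu-w\nu\in Q_+$.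
\item[(R3)] (Nonvanishing.) For $\nu$ dominant integral, $V_\lambda(\nu)\ne0$ if and only if $\lambda-\nu\in Q_+$.
\item[(R4)] Finite-dimensional modules are completely reducible; one that is generated by a highest weight vector is irreducible.
\item[(R5)] (Weyl.) $\dim V_\lambda=\prod_{\alpha\in\Phi_+}\langle\lambda+\rho,\alpha^\vee\rangle/\langle\rho,\alpha^\vee\rangle$, and $\langle\rho,\alpha^\vee\rangle>0$ for $\alpha\in\Phi_+$.
\item[(R6)] Let $G$ be the connected, simply connected complex algebraic group with Lie algebra $\mathfrak g$. Finite-dimensional $\mathfrak g$-modules are rational $G$-modules, with the same submodules and homomorphisms. A connected algebraic group is an irreducible variety, so $\mathbb C[G]$ is a domain.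
\end{enumerate}
From commutative algebra we use the following; $\dim$ of a ring is its Krull dimension, and $\operatorname{trdeg}$ is taken over $\mathbb C$.
\begin{enumerate}
\item[(C1)] If $E$ is a finitely generated domain over $\mathbb C$, then $\dim E=\operatorname{trdeg}\operatorname{Frac}E$.
\item[(C2)] (Hilbert.) Let $E=\bigoplus_{n\ge0}E_n$ with $E_0=\mathbb C$ be generated by $E_1$, with $\dim_{\mathbb C} E_1<\infty$. For a finitely generated graded $E$-module $M$, the function $\dim_{\mathbb C} M_n$ is a polynomial for $n\gg0$, of degree at most $\dim E-1$, with equality for $M=E$.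
\item[(C3)] (Graded Noether normalization.) If $E=\bigoplus_{n\ge0}E_n$ is finitely generated, $E_0=\mathbb C$ and $\delta=\dim E$, there are algebraically independent homogeneous $\theta_1,\dots,\theta_\delta\in E$ of positive degree such that $E$ is a finite module over $\mathbb C[\theta_1,\dots,\theta_\delta]$.
\item[(C4)] (Gordan.) The solutions in $\mathbb Z_{\ge0}^s$ of a homogeneous linear system with rational coefficients form a finitely generated monoid.
\end{enumerate}

\section{The vector representation of $\mathfrak{so}_5$}\label{sec:example}

Let $\mathfrak g=\mathfrak{so}_5$, with positive roots $\varepsilon_1-\varepsilon_2,\ \varepsilon_1+\varepsilon_2,\ \varepsilon_1,\ \varepsilon_2$ and simple roots $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=\varepsilon_2$. Then $Q=\mathbb Z\varepsilon_1\oplus\mathbb Z\varepsilon_2$, and $W$ acts by signed permutations. Take $\lambda=\omega_1=\varepsilon_1$. Only $\varepsilon_2$ is orthogonal to $\lambda$, so $D=3$, $r=2$.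

The module $V_\lambda=\mathbb C^5$ has a basis $x_1,x_2,z,y_2,y_1$ of weights $\varepsilon_1,\varepsilon_2,0,-\varepsilon_2,-\varepsilon_1$. The invariant element of $\operatorname{Sym}^2\mathbb C^5$ pairs opposite weights, so after rescaling the basis it is $q=x_1y_1+x_2y_2+z^2$. Let $R=\mathbb C[x_1,x_2,z,y_2,y_1]/(q)$, a domain because a quadratic form of rank $5$ is irreducible. We claim $R_N\cong V_{N\lambda}$. The class of $x_1^N$ is a nonzero highest weight vector of weight $N\lambda$, so $R_N$ contains $V_{N\lambda}$ by (R4), and the dimensions agree: with $\rho=\frac32\varepsilon_1+\frac12\varepsilon_2$, (R5) gives $\frac{N+1}{1}\cdot\frac{N+2}{2}\cdot\frac{2N+3}{3}$, while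
\[
\binom{N+4}4-\binom{N+2}4=\frac{(N+1)(N+2)}{24}\bigl((N+3)(N+4)-N(N-1)\bigr)=\frac{(N+1)(N+2)(2N+3)}{6}.
\]

\emph{Multiplicities.} Put $w_i=x_iy_i$. A monomial of weight $\beta=b_1\varepsilon_1+b_2\varepsilon_2$ is the product of a monomial in $w_1,w_2,z$ with the fixed monomial $m_\beta=m_1m_2$, where $m_i=x_i^{b_i}$ if $b_i\geq0$ and $m_i=y_i^{-b_i}$ otherwise. Since $q=w_1+w_2+z^2$ has weight $0$, the weight space of $\beta$ in $R_N$ is $m_\beta$ times the part of degree $N-|b_1|-|b_2|$ of $\mathbb C[w_1,w_2,z]/(q)=\mathbb C[w_1,z]$, where $\deg w_1=2$ and $\deg z=1$. Hence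
\begin{equation}\label{eq:so5}
\dim V_{N\lambda}(\beta)=\Bigl\lfloor\frac{N-|b_1|-|b_2|}{2}\Bigr\rfloor+1\qquad\text{for }|b_1|+|b_2|\le N .
\end{equation}
For $\mu=0$ we have $\lambda-\mu=\alpha_1+\alpha_2$, so $\Phi^{(1)}=\Phi$, $\Phi^{(2)}=\{\pm\alpha_2\}$ and $d=4-2-1=1$, in agreement with $K_{\lambda,0}(N)=\lfloor N/2\rfloor+1$.

\emph{The dimension count.} The degree $1$ can be found without \eqref{eq:so5}. The ring $R$ has dimension $4=D+1$ and is graded by $(N,\beta)\in\mathbb Z^3$. Let $s=w_1/z^2$, a ratio of two elements of the same degree $(2,0)$. Then $y_1=sz^2/x_1$ and $y_2=-(1+s)z^2/x_2$, so $\operatorname{Frac}R=\mathbb C(s)(z,x_1,x_2)$. The three elements $z,x_1,x_2$ have degrees forming a basis of $\mathbb Z^3$; they account for the grading, and what remains is the field $F=\mathbb C(s)$ of transcendence degree $4-3=1$. The ray algebra is $A=\mathbb C[z,w_1]$, with $\operatorname{Frac}A=\mathbb C(s)(z)$: it occupies only one ray of degrees, yet it contains enough elements to write every element of $F$ as a ratio. So $\dim A=1+1$, and the Hilbert function grows linearly. The generator $w_1$ of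 degree $2$ produces the period $2$, and injectivity of multiplication by $z\in A_1$ forces the two constituents to share their leading coefficient.

\emph{The hypotheses.} Three other choices of $\mu$ show what can fail.
\begin{itemize}
\item For $\mu=\varepsilon_1$, a vertex of $P_\lambda$, we have $A=\mathbb C[x_1]$. Ratios of equal degree in $A$ are constants and do not fill $F$; accordingly $K_{\lambda,\mu}\equiv1$ although $D-r=1$. Formula \eqref{eq:degree} accounts for this through $\Phi^{(1)}=\emptyset$.
\item For $\mu=-\varepsilon_1$ we have $\lambda-\mu=2\alpha_1+2\alpha_2$, and \eqref{eq:degree} would give $1$, but $A=\mathbb C[y_1]$ and $K_{\lambda,\mu}\equiv1$. So dominance of $\mu$ cannot be dropped from Theorem~\ref{thm:main}.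
\item For $\mu=\omega_2=\frac12(\varepsilon_1+\varepsilon_2)$ we have $\lambda-\mu=\frac12\alpha_1\notin Q$, and $K_{\lambda,\mu}(N)$ is $1$ for even $N$ and $0$ for odd $N$. Monotonicity fails; this is the case $m=2$ of Theorem~\ref{thm:all}.
\end{itemize}
Finally, $P_\lambda$ is the square $|\mu_1|+|\mu_2|\le1$ in the coordinates $\mu=\mu_1\varepsilon_1+\mu_2\varepsilon_2$, and \eqref{eq:so5} gives $f(\mu)=\frac12(1-|\mu_1|-|\mu_2|)$, which is concave, as Theorem~\ref{thm:concave} asserts for $d=1$.

\section{Reduction to interior weights}\label{sec:levi}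

The example shows that the dimension count needs $\mu$ away from the boundary of the polytope. The precise condition is the following.

\begin{definition}\label{def:interior}
Let $\lambda$ be dominant integral. A pair $(\lambda,\mu)$ is \emph{interior} if $\mu\in\lambda+Q$ and for every $w\in W$ all coefficients of $\lambda-w\mu$ are positive.
\end{definition}

Here $\mu$ is integral but need not be dominant; this freedom is used in Section~\ref{sec:concave}. By (R2), $\lambda-w\mu=(\lambda-\mu)+(\mu-w\mu)\in Q$, so the coefficients in question are integers $\ge1$.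

\begin{remark}\label{rem:polytope}
The name is justified as follows; the proofs do not depend on this remark. Let $C$ be the set of $\mu\in\mathfrak h^*_{\mathbb R}$ such that all coefficients of all $\lambda-w\mu$ are nonnegative. Then $C=P_\lambda$. Indeed $C$ is convex, $W$-stable and contains $\lambda$ by (R2), so $C\supset P_\lambda$. Conversely let $\mu\in C$ and $\xi\in\mathfrak h^*_{\mathbb R}$, and choose $w$ with $w\xi$ dominant. Then $\langle\mu,\xi\rangle=\langle w\mu,w\xi\rangle\le\langle\lambda,w\xi\rangle=\langle w^{-1}\lambda,\xi\rangle$, so no hyperplane separates $\mu$ from $P_\lambda$. The defining inequalities of $C$ are given by nonconstant affine functions of $\mu$, so the interior of $P_\lambda$ is the set where all of them are strict. By (R1), the weights of $V_{N\lambda}$ lie in $NP_\lambda$.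
\end{remark}

The core of the paper is the following statement, proved in Sections~\ref{sec:algebra}--\ref{sec:growth}.

\begin{proposition}\label{prop:interior}
If $(\lambda,\mu)$ is interior, then $K_{\lambda,\mu}(N)$ is nondecreasing in $N\geq0$, $D\ge r$, and $K_{\lambda,\mu}(N)=cN^{D-r}+O(N^{D-r-1})$ with $c>0$.
\end{proposition}

To apply it we shrink $\mathfrak g$ until the pair becomes interior. In the situation of Theorem~\ref{thm:main} let $J=\{i:c_i\ne0\}$. For $J\neq\emptyset$ let $\mathfrak g_J$ be the subalgebra generated by the $e_i,f_i$ with $i\in J$. It is semisimple, with Cartan subalgebra $\mathfrak h_J=\operatorname{span}\{\alpha_i^\vee:i\in J\}$, simple roots $\alpha_i|_{\mathfrak h_J}$ and fundamental weights $\omega_i|_{\mathfrak h_J}$ for $i\in J$, and root system $\Phi^{(1)}$. Write $\nu_J=\nu|_{\mathfrak h_J}$.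

\begin{lemma}\label{lem:levi}
Let $J\ne\emptyset$. The weights $\lambda_J=\sum_{i\in J}a_i\,\omega_i|_{\mathfrak h_J}$ and $\mu_J$ are dominant integral for $\mathfrak g_J$, we have $\lambda_J-\mu_J=\sum_{i\in J}c_i\,\alpha_i|_{\mathfrak h_J}$, and $K^{\mathfrak g}_{\lambda,\mu}=K^{\mathfrak g_J}_{\lambda_J,\mu_J}$.
\end{lemma}

\begin{proof}
The first two claims follow by restriction to $\mathfrak h_J$, since $\omega_i$ vanishes on $\mathfrak h_J$ for $i\notin J$. Let $v$ be a highest weight vector of $V_{N\lambda}$ and $M=U(\mathfrak g_J)v$. By (R4), $M$ is the irreducible $\mathfrak g_J$-module of highest weight $N\lambda_J$. By (R1), $V_{N\lambda}(N\mu)$ is spanned by the vectors $f_{i_1}\cdots f_{i_k}v$ with $\sum_j\alpha_{i_j}=N\sum_{i\in J}c_i\alpha_i$; all indices $i_j$ then lie in $J$, so $V_{N\lambda}(N\mu)\subset M$. On the other hand $M$ is spanned by the vectors $f_{i_1}\cdots f_{i_k}v$ with all $i_j\in J$, so it is a sum of $\mathfrak h$-weight spaces with weights in $N\lambda-\sum_{i\in J}\mathbb Z_{\ge0}\alpha_i$. Two such weights have distinct restrictions to $\mathfrak h_J$, because the Cartan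 matrix of $J$ is invertible. So the $\mathfrak h_J$-weight space of $M$ of weight $N\mu_J$ is its $\mathfrak h$-weight space of weight $N\mu$, which is $V_{N\lambda}(N\mu)$.
\end{proof}

The data $\Phi^{(1)},\Phi^{(2)},d$ are the same for $(\mathfrak g_J,\lambda_J,\mu_J)$ as for $(\mathfrak g,\lambda,\mu)$, and now every simple root has a positive coefficient.

\begin{lemma}\label{lem:positive}
In the situation of Theorem~\ref{thm:main} suppose that all $c_i>0$. Then $d=D-r$, and $(\lambda,\mu)$ is interior.
\end{lemma}

\begin{proof}
Here $\Phi^{(1)}=\Phi$. For $\alpha=\sum k_i\alpha_i\in\Phi_+$ we have $\alpha^\vee=\sum k_i\frac{\langle\alpha_i,\alpha_i\rangle}{\langle\alpha,\alpha\rangle}\alpha_i^\vee$, so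
\begin{equation}\label{eq:pairing}
\langle\lambda,\alpha^\vee\rangle=\sum_ik_ia_i\frac{\langle\alpha_i,\alpha_i\rangle}{\langle\alpha,\alpha\rangle}
\end{equation}
is a sum of nonnegative terms. It vanishes exactly when $k_i=0$ for all $i$ with $a_i\ne0$, that is, when $\alpha\in\Phi^{(2)}$. Thus $D=|\Phi_+|-|\Phi^{(2)}_+|$ and $d=D-r$. Since $\mu$ is dominant, $\mu-w\mu\in Q_+$ by (R2), so the $i$-th coefficient of $\lambda-w\mu$ is at least $c_i>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:interior}]
If $J=\emptyset$, then $\mu=\lambda$, $K_{\lambda,\mu}\equiv1$ and $d=0$. Otherwise Lemma~\ref{lem:levi} reduces to the case that all $c_i>0$, and Lemma~\ref{lem:positive} and Proposition~\ref{prop:interior} give the monotonicity and the estimate. Each constituent is a polynomial that equals $cN^d+O(N^{d-1})$ along a residue class, so it has degree $d$ and leading coefficient $c$.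
\end{proof}

\section{The algebra $\bigoplus_N V_{N\lambda}$ and its rays}\label{sec:algebra}

Fix a dominant integral $\lambda$. We need the analogue of the ring $R$ of Section~\ref{sec:example}. The natural product is the projection of $V_{M\lambda}\otimes V_{N\lambda}$ onto its top component $V_{(M+N)\lambda}$, but it is not evident from this description that the product of two nonzero vectors is nonzero. We therefore realize the modules as spaces of functions on $G$, where the product becomes the pointwise one.

For each $N\ge0$ let $v_N\in V_{N\lambda}$ be a highest weight vector, and let $\xi_N\in V_{N\lambda}^*$ be the functional with $\xi_N(v_N)=1$ that vanishes on all weight spaces of weight other than $N\lambda$. Define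
\[
\varphi_N:V_{N\lambda}\to\mathbb C[G],\qquad\varphi_N(v)(g)=\xi_N(g^{-1}v).
\]
With $G$ acting on $\mathbb C[G]$ by $(h\cdot\psi)(g)=\psi(h^{-1}g)$, the map $\varphi_N$ is equivariant. Its kernel is a submodule that does not contain $v_N$, since $\varphi_N(v_N)(1)=1$; so $\varphi_N$ is injective. Let $\tau$ be a variable recording the level, and put
\[
R=\bigoplus_{N\ge0}R_N\subset\mathbb C[G][\tau],\qquad R_N=\varphi_N(V_{N\lambda})\,\tau^N,\qquad R_{(N,\nu)}=\varphi_N\bigl(V_{N\lambda}(\nu)\bigr)\tau^N .
\]
By (R1) the pairs $(N,\nu)$ that occur lie in the lattice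
\[
L=\{(n,\nu):n\in\mathbb Z,\ \nu\in n\lambda+Q\}\cong\mathbb Z^{r+1};
\]
we set $R_x=0$ for $x\in L$ of negative level, and $S=\{x\in L:R_x\neq0\}$.

\begin{lemma}\label{lem:R}
$R=\bigoplus_{x\in L}R_x$ is an $L$-graded domain, generated as an algebra by $R_1$, and $\operatorname{trdeg}\operatorname{Frac}R=D+1$.
\end{lemma}

\begin{proof}
The weight $(M+N)\lambda$ is the highest weight of $V_{M\lambda}\otimes V_{N\lambda}$ and has multiplicity one, spanned by $v_M\otimes v_N$. By (R4), $V_{M\lambda}\otimes V_{N\lambda}=U\oplus C$, where $U$ is generated by $v_M\otimes v_N$ and the submodule $C$ has no vector of weight $(M+N)\lambda$. Identify $U$ with $V_{(M+N)\lambda}$ by $v_M\otimes v_N\mapsto v_{M+N}$, and let $\pi$ be the projection onto $U$ along $C$. The functional $\xi_M\otimes\xi_N$ kills all weight vectors of weight other than $(M+N)\lambda$ and takes the value $1$ on $v_M\otimes v_N$. So it vanishes on $C$ and restricts to $\xi_{M+N}$ on $U$, that is, $\xi_M\otimes\xi_N=\xi_{M+N}\circ\pi$. Since $\pi$ is $G$-equivariant,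
\[
\varphi_M(v)(g)\,\varphi_N(v')(g)=(\xi_M\otimes\xi_N)\bigl(g^{-1}(v\otimes v')\bigr)=\xi_{M+N}\bigl(g^{-1}\pi(v\otimes v')\bigr)=\varphi_{M+N}\bigl(\pi(v\otimes v')\bigr)(g).
\]
Hence $R$ is a subalgebra of $\mathbb C[G][\tau]$, which is a domain by (R6). As $\pi$ preserves weights, $R_xR_y\subset R_{x+y}$. The multiplication map $R_1^{\otimes N}\to R_N$ is equivariant and, $R$ being a domain, nonzero; since $R_N$ is irreducible it is onto. Finally (R5) gives
\[
\dim_{\mathbb C}R_N=\prod_{\alpha\in\Phi_+}\frac{N\langle\lambda,\alpha^\vee\rangle+\langle\rho,\alpha^\vee\rangle}{\langle\rho,\alpha^\vee\rangle},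
\]
in which exactly $D$ factors are linear in $N$ and the others equal $1$. By (C2) and (C1), $\operatorname{trdeg}\operatorname{Frac}R=\dim R=D+1$.
\end{proof}

For $\mu\in\lambda+Q$ we have $L=\mathbb Z(1,\mu)\oplus(0\times Q)$. The \emph{ray algebra} of $\mu$ is
\[
A=A^\mu=\bigoplus_{N\ge0}A_N,\qquad A_N=R_{N(1,\mu)}\cong V_{N\lambda}(N\mu),\qquad\dim_{\mathbb C} A_N=K_{\lambda,\mu}(N).
\]
It is a graded domain with $A_0=\mathbb C$. A subalgebra of a finitely generated algebra need not be finitely generated, and we need finite generation in order to read off growth from dimension.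

\begin{lemma}\label{lem:fg}
$A$ is finitely generated.
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_s$ be a basis of $R_1$ with $b_j\in R_{(1,\nu_j)}$. The monomials $b_1^{n_1}\cdots b_s^{n_s}$ span $R$ and are homogeneous of degree $\sum n_j(1,\nu_j)$. This degree is a multiple of $(1,\mu)$ exactly when $\sum n_j(\nu_j-\mu)=0$, so $A$ is spanned by the monomials whose exponents solve this system. By (C4) these exponents form a finitely generated monoid, and the monomials attached to its generators generate $A$.
\end{proof}

\section{The Krull dimension of the ray algebra}\label{sec:dimension}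

A grading by a lattice of rank $k$ accounts for $k$ units of transcendence degree. We record this once and apply it to both $R$ and $A$.

\begin{lemma}\label{lem:graded}
Let $\Lambda\cong\mathbb Z^k$, and let $E=\bigoplus_{x\in\Lambda}E_x$ be a $\Lambda$-graded domain with $\mathbb C\subset E_0$, such that $\{x:E_x\neq0\}$ generates $\Lambda$ as a group. Then
\[
F(E)=\{g/g':g,g'\in E_x\text{ for some }x,\ g'\ne0\}
\]
is a field, and $\operatorname{trdeg}\operatorname{Frac}E=\operatorname{trdeg}F(E)+k$. Moreover there is a group homomorphism $x\mapsto u^x$ from $\Lambda$ to $(\operatorname{Frac}E)^*$ such that $g/u^x\in F(E)$ for all $g\in E_x$.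
\end{lemma}

\begin{proof}
Let $E'\subset\operatorname{Frac}E$ be the localization of $E$ at all nonzero homogeneous elements. It is $\Lambda$-graded by $\deg(g/g')=\deg g-\deg g'$; the sum of the graded pieces is direct, as one sees by clearing a common homogeneous denominator. Every nonzero homogeneous element of $E'$ is invertible, so $E'_0=F(E)$ is a field and the degrees occurring in $E'$ form a group. By hypothesis this group is $\Lambda$. Choose nonzero homogeneous $u_1,\dots,u_k\in E'$ whose degrees form a basis of $\Lambda$, and let $u^x$ be the Laurent monomial in the $u_j$ of degree $x$. For $g\in E'_x$ we have $g/u^x\in E'_0$, so $E'=F(E)[u_1^{\pm1},\dots,u_k^{\pm1}]$. Distinct Laurent monomials have distinct degrees, hence are linearly independent over $F(E)$; so the $u_j$ are algebraically independent over $F(E)$, and $\operatorname{Frac}E=F(E)(u_1,\dots,u_k)$.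
\end{proof}

It remains to verify the hypothesis of the lemma for $R$ and $A$ and to compare the fields $F(A)\subset F(R)$. A ratio $g/g'$ in $F(R)$ has numerator and denominator in some degree $x$ off the ray. To move them onto the ray we multiply both by a nonzero element of degree $M(1,\mu)-x$, and we must know that one exists. This is the only place where the interior condition and the nonvanishing criterion (R3) enter the proof of Proposition~\ref{prop:interior}.

\begin{lemma}\label{lem:reach}
Let $(\lambda,\mu)$ be interior. Then $(1,\mu)\in S$, and for every $x\in L$ we have $M(1,\mu)+x\in S$ for all sufficiently large $M$.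
\end{lemma}

\begin{proof}
Write $x=n(1,\mu)+(0,\beta)$ with $\beta\in Q$. Replacing $M$ by $M+n$, we may assume $x=(0,\beta)$, and we must show $V_{M\lambda}(\nu)\ne0$ for $\nu=M\mu+\beta$. Let $M_0\geq 1$ be an upper bound for the coefficients of the finitely many elements $w\beta\in Q$, $w\in W$, and let $M\ge M_0$. Choose $w$ with $w\nu$ dominant. Then
\[
M\lambda-w\nu=M(\lambda-w\mu)-w\beta\in Q,
\]
and each coefficient is at least $M\cdot1-M_0\ge0$. By (R3), $V_{M\lambda}(w\nu)\neq0$, and by $W$-invariance $V_{M\lambda}(\nu)\ne0$. For $\beta=0$ we may take $M=M_0=1$, which gives $(1,\mu)\in S$.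
\end{proof}

The element $w$ depends on $M$ and $\beta$, which is why Definition~\ref{def:interior} requires positivity for all $w\in W$. Put $F=F(R)$; like $R$ and $L$, it depends only on $\lambda$.

\begin{proposition}\label{prop:dim}
Let $(\lambda,\mu)$ be interior and $A=A^\mu$. Then $S$ generates $L$, $\operatorname{trdeg}F=D-r$, $F(A)=F$, and $\dim A=D-r+1$.
\end{proposition}

\begin{proof}
For $x\in L$ and large $M$, both $M(1,\mu)+x$ and $M(1,\mu)$ lie in $S$ by Lemma~\ref{lem:reach}, and $x$ is their difference. So $S$ generates $L$, and Lemmas~\ref{lem:graded} and~\ref{lem:R} give $D+1=\operatorname{trdeg}F+r+1$.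

The inclusion $F(A)\subset F$ holds by definition. Let $g,g'\in R_x$ with $g'\neq0$. Lemma~\ref{lem:reach}, applied to $-x$, provides $M$ and $0\ne h\in R_{M(1,\mu)-x}$. Then $gh,g'h\in A_M$, $g'h\ne0$, and $g/g'=gh/g'h\in F(A)$.

Since $A_1\neq0$, Lemma~\ref{lem:graded} applies to $A$ with $\Lambda=\mathbb Z$ and gives $\operatorname{trdeg}\operatorname{Frac}A=(D-r)+1$. This is $\dim A$ by Lemma~\ref{lem:fg} and (C1).
\end{proof}

\section{From dimension to growth}\label{sec:growth}

The algebra $A$ need not be generated in degree $1$, so its Hilbert function is given by several polynomials, one for each residue class, and the dimension by itself does not tie them together. The element of degree one supplied by Lemma~\ref{lem:reach} does.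

\begin{proof}[Proof of Proposition~\ref{prop:interior}]
Write $K(N)=\dim_{\mathbb C} A_N$ and $\delta=\dim A=D-r+1$. Fix $0\ne z\in A_1$. As $A$ is a domain, multiplication by $z$ is injective from $A_N$ to $A_{N+1}$, so $K$ is nondecreasing. Also $D-r=\operatorname{trdeg}F\geq0$, so $\delta\ge1$.

Choose $\theta_1,\dots,\theta_\delta$ as in (C3). Replacing each $\theta_i$ by a power preserves algebraic independence and finiteness, so we may assume that they all have the same degree $e$. Let $B=\mathbb C[\theta_1,\dots,\theta_\delta]$, regraded so that each $\theta_i$ has degree $1$. For $0\le j<e$ the space $\bigoplus_MA_{eM+j}$ is a direct summand of the finite $B$-module $A$, hence a finitely generated graded $B$-module. By (C2) there are polynomials $p_j$ of degree at most $\delta-1$ with $K(eM+j)=p_j(M)$ for $M\gg0$. The inclusion $B\subset A$ gives $K(eM)\ge\binom{M+\delta-1}{\delta-1}$, so $p_0$ has degree exactly $\delta-1$ and a leading coefficient $c_0>0$. By monotonicity,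
\[
p_0(M)\le p_j(M)\le p_0(M+1)\qquad(M\gg0).
\]
Both bounds are $c_0M^{\delta-1}+O(M^{\delta-2})$, and both equal $c_0$ if $\delta=1$; so the same holds for $p_j(M)$. Substituting $M=(N-j)/e$ gives $K(N)=cN^{\delta-1}+O(N^{\delta-2})$ with $c=c_0/e^{\delta-1}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Quasi-polynomiality of $K_{\lambda,\mu}$ was used only to give a meaning to its degree and constituents; the argument above shows directly that $K_{\lambda,\mu}(N)$ agrees with a quasi-polynomial for large $N$.

\section{Arbitrary weights and bounded multiplicities}\label{sec:bounded}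

\begin{proof}[Proof of Theorem~\ref{thm:all}]
By $W$-invariance $K_{\lambda,\mu}=K_{\lambda,\mu^+}$, and $m$ is the same for $\mu$ and $\mu^+$ because $\mu-\mu^+\in Q$. So assume $\mu=\mu^+$. The integers $N$ with $N(\lambda-\mu)\in Q$ form the subgroup $m\mathbb Z$. If $V_{N\lambda}(N\mu)\neq0$ with $N\ge1$, then $N(\lambda-\mu)\in Q_+$ by (R1), so all $c_i\ge0$ and $m\mid N$. This proves both vanishing statements. If all $c_i\ge0$, then $m(\lambda-\mu)\in Q_+$, and Theorem~\ref{thm:main} applies to $(m\lambda,m\mu)$, whose coefficients $mc_i,ma_i$ define the same $\Phi^{(1)},\Phi^{(2)}$ and $d$. Since $K_{\lambda,\mu}(N)=K_{m\lambda,m\mu}(N/m)$ for $m\mid N$, the estimate holds with $c=m^{-d}c(m\lambda,m\mu)$.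
\end{proof}

For Theorem~\ref{thm:bounded} we must decide when $D=r$. Recall that the Dynkin diagram has nodes $1,\dots,r$, with $i\ne j$ joined when $\langle\alpha_i,\alpha_j\rangle\neq0$, in which case this number is negative; the bond is simple if both Cartan integers $\langle\alpha_i,\alpha_j^\vee\rangle$, $\langle\alpha_j,\alpha_i^\vee\rangle$ equal $-1$, and multiple otherwise. The diagram is connected exactly when $\Phi$ is irreducible, and a chain with simple bonds is type $A_r$. We use two elementary facts.

\emph{The diagram has no cycle.} For joined nodes the unit vectors $\epsilon_i=\alpha_i/|\alpha_i|$ satisfy $2\langle \epsilon_i,\epsilon_j\rangle\le-1$, because $4\langle \epsilon_i,\epsilon_j\rangle^2$ is the product of the two Cartan integers. A cycle on $n$ nodes would give $|\sum \epsilon_i|^2\le n-n=0$, contradicting linear independence.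

\emph{For every connected set $T$ of nodes, $\alpha_T=\sum_{j\in T}\alpha_j$ is a root.} Recall that if $\alpha,\beta$ are roots with $\langle\alpha,\beta\rangle<0$ and $\alpha\neq-\beta$, then $\alpha+\beta$ is a root. For $|T|\ge2$ let $j$ be a leaf of the tree $T$. Then $T\setminus\{j\}$ is connected, $\alpha_{T\setminus\{j\}}$ is a root by induction, and its product with $\alpha_j$ is negative.

\begin{lemma}\label{lem:roots}
Let $\Phi$ be irreducible of rank $r$ and $\lambda=\sum a_i\omega_i\neq0$ dominant integral. Then $D\ge r$. If $D=r$, then $\Phi$ is of type $A_r$ and $(a_i)$ is nonzero at exactly one node, which is an end node.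
\end{lemma}

\begin{proof}
Fix $i$ with $a_i\ne0$, and let $\Psi$ be the set of positive roots with a nonzero coefficient at $\alpha_i$. By \eqref{eq:pairing} every root in $\Psi$ is counted by $D$. For each node $j$ let $T_j$ be the set of nodes on the path from $i$ to $j$ in the diagram, which is a tree, with $T_i=\{i\}$. These $r$ sets are distinct, since $j$ is the node of $T_j$ farthest from $i$. So $D\ge|\Psi|\ge r$.

Suppose $D=r$. Then $\Psi=\{\alpha_{T_1},\dots,\alpha_{T_r}\}$, and every connected set containing $i$ is one of the $T_j$. Inside a set $T_j$, the node $i$ has at most one neighbor and every node has at most two.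

\emph{The diagram is a chain with end node $i$.} If $i$ had two neighbors, they would form with $i$ a connected set that is no $T_j$. If a node $k\neq i$ had three neighbors, two of them would lie off $T_k$, and adding these to $T_k$ would give a connected set containing $i$ in which $k$ has three neighbors. Both cases are excluded. Number the chain $1,\dots,r$ with $i=1$.

\emph{All bonds are simple.} Suppose $j$ and $j+1$ are joined by a multiple bond, so that one of the two Cartan integers is $-k\le-2$. Then $s_{j+1}\alpha_j=\alpha_j+k\alpha_{j+1}$ or $s_j\alpha_{j+1}=k\alpha_j+\alpha_{j+1}$; call this root $\beta_j$. Define $\beta_{l-1}=s_{l-1}\beta_l$ for $l=j,\dots,2$. Inductively $\beta_l$ is supported on $\{l,\dots,j+1\}$ with a positive coefficient at $\alpha_l$, and $l$ is the only node of this set joined to $l-1$; so $\langle\beta_l,\alpha_{l-1}^\vee\rangle<0$, and $\beta_{l-1}$ is $\beta_l$ plus a positive multiple of $\alpha_{l-1}$. Thus $\beta_1\in\Psi$ has a coefficient $k\ge2$, whereas the $\alpha_{T}$ have coefficients $0$ and $1$. This is a contradiction, so $\Phi$ is of type $A_r$.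

\emph{The support of $(a_i)$.} If $a_k\neq0$ for some $k\ne i$, then $\alpha_k\notin\Psi$ is counted by $D$, so $D>|\Psi|=r$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
If all $c_i=0$, then (i)--(iii) hold and (iv) is vacuous. Otherwise the four conditions are unchanged by the reduction of Lemma~\ref{lem:levi}, so we assume that all $c_i>0$; then $\Phi^{(1)}=\Phi$ and $d=D-r$. The implication (iii)$\Rightarrow$(ii) is immediate, and (ii)$\Rightarrow$(i) follows from $K_{\lambda,\mu}(N)=cN^d+O(N^{d-1})$ with $c>0$. Let $\Phi_k$ be the irreducible components of $\Phi$, of ranks $r_k$, and let $\lambda_k$ and $D_k$ be the corresponding parts of $\lambda$ and $D$.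

(i)$\Rightarrow$(iv). First, $\lambda_k\neq0$ for each $k$. Otherwise let $\beta=\sum c_i\alpha_i$, summed over the simple roots in $\Phi_k$. For such $\alpha_j$ we have $\langle\beta,\alpha_j\rangle=\langle\lambda-\mu,\alpha_j\rangle=-\langle\mu,\alpha_j\rangle\le0$, so $\langle\beta,\beta\rangle\le0$ and $\beta=0$, contradicting $c_i>0$. Now $d=\sum_k(D_k-r_k)$ is a sum of nonnegative terms by Lemma~\ref{lem:roots}. If $d=0$, then $D_k=r_k$ for all $k$, and the lemma gives (iv).

(iv)$\Rightarrow$(iii). The module $V_{N\lambda}$ is the tensor product of the irreducible modules of highest weights $N\lambda_k$ of the simple factors, and weight multiplicities multiply. For a factor $\mathfrak{sl}_{n+1}$ with $\lambda_k=a\omega_1$ or $a\omega_n$, $a\geq1$, the module is $\operatorname{Sym}^{Na}\mathbb C^{n+1}$ or its dual. Two monomials of the same weight have exponent vectors differing by a multiple of $(1,\dots,1)$, so they coincide if they have the same degree. Hence all multiplicities are at most $1$, and $K_{\lambda,\mu}(N)\le1$. Finally $K_{\lambda,\mu}(N)\ge1$ by (R3), since $N\mu$ is dominant and $N(\lambda-\mu)\in Q_+$.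
\end{proof}

\section{The leading coefficient as a volume}\label{sec:concave}

We prove Theorem~\ref{thm:concave}. The values $f(\mu)$ are leading coefficients of Hilbert functions of different algebras $A^\mu$, which must be compared. All of them lie in $R$ and have the same field $F$. A valuation on $F$ converts the dimension of $A^\mu_N$ into a number of lattice points, the leading coefficient into the volume of a convex body $\Delta_\mu\subset\mathbb R^d$, and multiplication in $R$ into Minkowski addition of these bodies.

\subsection*{Existence of the limit and scaling}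
The set $P^\circ$ is $W$-stable and closed under rational convex combinations, being defined by a $W$-stable family of affine inequalities. Let $\mu\in P^\circ$ and $m\ge1$ with $m(\lambda-\mu)\in Q$. Then $(m\lambda,m\mu)$ is interior, and $D$ is the same for $\lambda$ and $m\lambda$. Taking $m$ minimal, the admissible $N$ are the multiples of $m$, and Proposition~\ref{prop:interior} applied to $\dim V_{N\lambda}(N\mu)=K_{m\lambda,m\mu}(N/m)$ shows that $f(\mu)$ exists and is positive. For arbitrary such $m$, passing to the subsequence of multiples of $m$ gives $f(\mu)=m^{-d}c(m\lambda,m\mu)$. With the same $m$, the weight $m\mu$ is integral, so $m(\lambda-w\mu)\in Q$ by (R2), and $W$-invariance of multiplicities gives $f(w\mu)=f(\mu)$.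

Let $\mu_0,\mu_1\in P^\circ$, let $t=p/q\in[0,1]$ be rational, and $\mu_t=(1-t)\mu_0+t\mu_1$. We must show
\begin{equation}\label{eq:concave}
f(\mu_t)^{1/d}\ge(1-t)f(\mu_0)^{1/d}+tf(\mu_1)^{1/d}.
\end{equation}
Multiplying $\lambda,\mu_0,\mu_1,\mu_t$ by a common $m$ multiplies both sides by $m$. So we may assume that $(\lambda,\mu_0)$, $(\lambda,\mu_1)$, $(\lambda,\mu_t)$ are interior pairs; for an interior pair, $f(\mu)=\lim_{N\to\infty} N^{-d}K_{\lambda,\mu}(N)$.

\subsection*{A valuation that counts dimensions}
The field $F$ has transcendence degree $d\ge1$ by Proposition~\ref{prop:dim}. It is finitely generated: if $A=A^{\mu_0}$ is generated by homogeneous $g_i$ of degrees $e_i$ and $0\neq z\in A_1$, then $g/z^N$ is a polynomial in the $g_i/z^{e_i}$ for every $g\in A_N$, so $F=F(A)=\mathbb C(g_i/z^{e_i})$. Hence $F$ is the function field of an affine variety $X$ of dimension $d$. Let $o$ be a smooth point of $X$ with local parameters $\zeta_1,\dots,\zeta_d$. Taylor expansion embeds the local ring $\mathcal O_{X,o}$ in $\mathbb C[[\zeta_1,\dots,\zeta_d]]$. Order $\mathbb Z^d$ lexicographically. This order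 is compatible with addition and well-orders $\mathbb Z^d_{\ge0}$, so a nonzero series $a$ has a smallest exponent $\operatorname{val}_0(a)$, and smallest exponents add, and their coefficients multiply, under products. Setting $\operatorname{val}_0(a/b)=\operatorname{val}_0(a)-\operatorname{val}_0(b)$ defines a homomorphism $\operatorname{val}_0:F^*\to\mathbb Z^d$. It is surjective, because the $\operatorname{val}_0(\zeta_i)$ are the standard basis vectors, and $\operatorname{val}_0(g+g')\ge\min(\operatorname{val}_0g,\operatorname{val}_0g')$, with equality if the two values differ.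

\begin{lemma}\label{lem:count}
If $V\subset F$ is a finite-dimensional complex subspace, then $\operatorname{val}_0$ takes exactly $\dim V$ values on $V\setminus\{0\}$.
\end{lemma}

\begin{proof}
Elements with distinct values are linearly independent, since a nontrivial combination of them has the smallest value that occurs in it and is therefore nonzero. So there are at most $\dim V$ values; choose $g_1,\dots,g_n\in V$ representing them. Suppose $\operatorname{val}_0(g)=\operatorname{val}_0(g')$, and write $g/g'=a/b$ with $a,b\in\mathcal O_{X,o}$. Then $a$ and $b$ have the same smallest exponent. If $\kappa\in\mathbb C^*$ is the ratio of their coefficients there, then $a-\kappa b$ is zero or has a larger value, so $g-\kappa g'=g'(a-\kappa b)/b$ is zero or has larger value than $g'$. Starting from any $g\in V$ and subtracting multiples of the $g_i$ in this way raises the value inside a finite set, so the process ends at $0$. Thus the $g_i$ span $V$.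
\end{proof}

Fix one homomorphism $x\mapsto u^x$ as in Lemma~\ref{lem:graded} for $R$, and for $0\neq g\in R_x$ put $\operatorname{val}(g)=\operatorname{val}_0(g/u^x)$. Since $u^{x+y}=u^xu^y$, we have $\operatorname{val}(gg')=\operatorname{val}(g)+\operatorname{val}(g')$ for homogeneous $g,g'$ of arbitrary degrees; this is why the same $u^x$ must serve for all rays. By Lemma~\ref{lem:count}, $\operatorname{val}$ takes $\dim R_x$ values on $R_x\setminus\{0\}$.

\subsection*{The bodies $\Delta_\mu$}
Let $(\lambda,\mu)$ be interior, and put
\[
\Gamma=\{(N,\operatorname{val}g):N\ge0,\ 0\ne g\in A^\mu_N\}\subset\mathbb Z_{\ge0}\times\mathbb Z^d,\qquad \Gamma_N=\{\eta:(N,\eta)\in\Gamma\}.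
\]
We call $N$ the level. The set $\Gamma$ is closed under addition, $\Gamma_0=\{0\}$, and $\#\Gamma_N=K_{\lambda,\mu}(N)$. It generates the group $\mathbb Z^{d+1}$: it has an element of level $1$, and since $F(A^\mu)=F$, every $k\in F^*$ is a ratio $g/g'$ with $g,g'\in A^\mu_M$, so that $(0,\operatorname{val}_0k)=(M,\operatorname{val}g)-(M,\operatorname{val}g')$. Let
\[
E_\mu=\{\eta/N:N\ge1,\ \eta\in\Gamma_N\},\qquad\Delta_\mu=\overline{E_\mu}\subset\mathbb R^d .
\]
In Section~\ref{sec:example}, with $\mu=0$, $u^{(N,0)}=z^N$ and $\operatorname{val}_0$ the order of vanishing at $s=0$, we get $\Gamma_N=\{0,\dots,\lfloor N/2\rfloor\}$ and $\Delta_0=[0,\frac12]$, of length $f(0)$.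

\begin{lemma}\label{lem:minkowski}
For interior pairs $(\lambda,\mu_0),(\lambda,\mu_1),(\lambda,\mu_t)$ as above, $(1-t)\Delta_{\mu_0}+t\Delta_{\mu_1}\subset\Delta_{\mu_t}$. In particular each $\Delta_\mu$ is convex.
\end{lemma}

\begin{proof}
Let $0\neq g_i\in R_{N_i(1,\mu_i)}$ with $N_i\ge1$ for $i=0,1$. Then $g=g_0^{(q-p)N_1}g_1^{pN_0}$ is nonzero of degree $N_0N_1\bigl((q-p)(1,\mu_0)+p(1,\mu_1)\bigr)=qN_0N_1(1,\mu_t)$, and
\[
\frac{\operatorname{val}g}{qN_0N_1}=(1-t)\frac{\operatorname{val}g_0}{N_0}+t\,\frac{\operatorname{val}g_1}{N_1}.
\]
So $(1-t)E_{\mu_0}+tE_{\mu_1}\subset E_{\mu_t}$, and we pass to closures. Taking $\mu_0=\mu_1=\mu$ shows that the closed set $\Delta_\mu$ is stable under rational convex combinations, hence convex.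
\end{proof}

We use two facts of convex geometry: the boundary of a convex set in $\mathbb R^d$ has measure zero, and consequently $N^{-d}\#(N\Delta\cap\mathbb Z^d)\to\operatorname{vol}\Delta$ for bounded convex $\Delta$, as a limit of Riemann sums.

\begin{lemma}\label{lem:volume}
$\Delta_\mu$ is bounded, and $\operatorname{vol}\Delta_\mu=f(\mu)$.
\end{lemma}

\begin{proof}
The semigroup $\Gamma$ is not known to be finitely generated, so we approximate it from inside. Let $\gamma_1,\dots,\gamma_k\in\Gamma\setminus\{0\}$ generate $\mathbb Z^{d+1}$ as a group; they have positive levels because $\Gamma_0=\{0\}$. Let $\Delta'$ be the slice at level $1$ of the cone $\sum\mathbb R_{\geq0}\gamma_i$. Writing $\gamma_i=(N_i,\eta_i)$, it is the polytope $\operatorname{conv}(\eta_i/N_i)\subset\Delta_\mu$, and it has nonempty interior because the $\gamma_i$ span $\mathbb R^{d+1}$.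

A fixed translate of the lattice points of the cone lies in $\Gamma$. Indeed, the bounded set $\{\sum\sigma_i\gamma_i:0\le\sigma_i\le1\}$ contains finitely many lattice points $y'$, and each is an integral combination $\sum n_i(y')\gamma_i$. Let $n\ge|n_i(y')|$ for all $i,y'$, and let $\gamma=n\sum\gamma_i$, of level $h$. A lattice point $y=\sum\sigma_i\gamma_i$ with $\sigma_i\ge0$ equals $\sum\lfloor\sigma_i\rfloor\gamma_i+y'$ for one of these $y'$, so
\[
y+\gamma=\sum_i\bigl(\lfloor\sigma_i\rfloor+n+n_i(y')\bigr)\gamma_i\in\Gamma .
\]
Counting the points $y$ of level $N-h$ gives $\#\Gamma_N\ge\#\bigl((N-h)\Delta'\cap\mathbb Z^d\bigr)$, hence $f(\mu)\ge\operatorname{vol}\Delta'>0$.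

Enumerate $\Gamma\setminus\{0\}$ as $\gamma_1,\gamma_2,\dots$. For large $k$ the first $k$ elements generate $\mathbb Z^{d+1}$, and the corresponding polytopes $\Delta'_k$ increase. Their union $U$ is convex and $E_\mu\subset U\subset\Delta_\mu$, so $\overline U=\Delta_\mu$ and
\[
0<\operatorname{vol}\Delta_\mu=\operatorname{vol}U=\sup_k\operatorname{vol}\Delta'_k\le f(\mu)<\infty .
\]
The convex set $\Delta_\mu$ contains a ball. With a point at distance $\ell$ from the center it contains the cone from that point over the orthogonal central section of the ball, whose volume is a fixed positive multiple of $\ell$; so $\ell$ is bounded. Finally $\Gamma_N\subset N\Delta_\mu\cap\mathbb Z^d$ gives $f(\mu)\le\operatorname{vol}\Delta_\mu$.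
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:concave}]
The Brunn--Minkowski inequality states that for nonempty compact convex sets $\Delta_0,\Delta_1\subset\mathbb R^d$ and $t\in[0,1]$,
\[
\operatorname{vol}\bigl((1-t)\Delta_0+t\Delta_1\bigr)^{1/d}\ge(1-t)\operatorname{vol}(\Delta_0)^{1/d}+t\operatorname{vol}(\Delta_1)^{1/d}.
\]
Together with Lemmas~\ref{lem:minkowski} and~\ref{lem:volume} it gives \eqref{eq:concave}.

Now let $\mu\in P^\circ$ and $\mu'\in\mathfrak h^*_{\mathbb Q}\cap\operatorname{conv}(W\mu)$. By Carath\'eodory's theorem $\mu'$ is a convex combination of affinely independent points $w_1\mu,\dots,w_k\mu$. Its coefficients are the unique solution of a linear system over $\mathbb Q$, hence rational. The points $w_j\mu$ lie in $P^\circ$, so $\mu'\in P^\circ$, and \eqref{eq:concave}, extended to $k$ points by induction, gives $f(\mu')^{1/d}\ge\min_jf(w_j\mu)^{1/d}=f(\mu)^{1/d}$.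
\end{proof}

\begin{thebibliography}{9}
\bibitem{GG} Shiliang Gao, Yibo Gao, \emph{Degrees of the stretched Kostka quasi-polynomials}, arXiv:2210.10158 (2022).
\end{thebibliography}
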